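# Cutting a closed set that is not $CNED$ down to a totally disconnected one

## 1. Closed sets of positive measure

Throughout, $n\ge 2$, $m$ is Lebesgue measure on $\mathbb R^n$, $\|\cdot\|_n$ is the $L^n$-norm, and $\omega_{n-1}$ is the area of the unit sphere. A continuum is a compact connected set. A curve is a continuous map $\gamma$ of a compact interval, $|\gamma|$ is its trace, and a curve from $A$ to $B$ starts in $A$ and ends in $B$.

**Definition (modulus).** For a family $\Gamma$ of curves in $\mathbb R^n$,
$$\operatorname{Mod}_n\Gamma=\inf_\rho\int_{\mathbb R^n}\rho^n\,dm,$$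
the infimum being over all Borel $\rho:\mathbb R^n\to[0,\infty]$ that are admissible for $\Gamma$, i.e. $\int_\gamma\rho\,ds\ge1$ for every locally rectifiable $\gamma\in\Gamma$ (for compact intervals this means rectifiable).

Modulus is monotone and countably subadditive in $\Gamma$. One computation will be used all the time. For $0<r<R$, the family of curves joining $\bar B(x_0,r)$ and $\partial B(x_0,R)$ has modulus
$$\omega_{n-1}\Big(\log\frac Rr\Big)^{1-n},\qquad\text{attained by}\quad \rho_*(x)=\frac1{|x-x_0|\log(R/r)}\ \text{ on } r<|x-x_0|<R,\quad \rho_*=0\text{ elsewhere.}\tag{1}$$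
Indeed, along a rectifiable curve parametrized by arclength the function $|\gamma-x_0|$ is 1-Lipschitz and takes all values in $[r,R]$, so $\int_\gamma\rho_*\,ds\ge\frac1{\log(R/r)}\int_r^R\frac{dt}t=1$, and polar coordinates give the stated energy. Conversely, if $\rho$ is admissible, then on each radial segment Hölder's inequality gives
$$1\le\int_r^R\rho\,t^{\frac{n-1}n}\,t^{-\frac{n-1}n}\,dt\le\Big(\int_r^R\rho^nt^{n-1}dt\Big)^{1/n}\Big(\log\frac Rr\Big)^{(n-1)/n},$$
and integration over all directions gives $\int\rho^n\,dm\ge\omega_{n-1}(\log\frac Rr)^{1-n}$.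

For non-empty, disjoint continua $F_1,F_2$ let $\Gamma=\Gamma(F_1,F_2;\mathbb R^n)$ be the family of curves joining them. A curve meeting both sets contains, up to reversal, a compact subcurve from $F_1$ to $F_2$, and passing to subcurves shrinks the trace. So none of the moduli below depends on the exact meaning of "joining", and we take the curves of $\Gamma$ to be curves from $F_1$ to $F_2$. Note that $\operatorname{Mod}_n\Gamma<\infty$: with $d=\operatorname{dist}(F_1,F_2)>0$, the density equal to $1/d$ on the $d$-neighborhood of $F_1$ and $0$ elsewhere is admissible.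

**Definition ($CNED$).** For $E\subset\mathbb R^n$ let $\mathcal F_\sigma(\Gamma;E)$ be the family of those $\gamma\in\Gamma$ for which $|\gamma|\cap E$ is countable. The set $E$ is $CNED$ (countably negligible for extremal distance) if
$$\operatorname{Mod}_n\Gamma(F_1,F_2;\mathbb R^n)=\operatorname{Mod}_n\mathcal F_\sigma(\Gamma(F_1,F_2;\mathbb R^n);E)$$
for every pair of non-empty, disjoint continua $F_1,F_2$.

In words: forbidding curves to meet $E$ in more than countably many points does not change any of these moduli. For instance, every countable set $E$ is $CNED$, since then $\mathcal F_\sigma(\Gamma;E)=\Gamma$. The inequality $\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E)\le\operatorname{Mod}_n\Gamma$ always holds. If $E'\subset E$, then $\mathcal F_\sigma(\Gamma;E)\subset\mathcal F_\sigma(\Gamma;E')$, so a set containing a non-$CNED$ set is not $CNED$. The question, from Dimitrios Ntalampekos, "Metric definition of quasiconformality and exceptional sets", arXiv:2111.02918 (2021), asks for a converse in which the subset is as scattered as possible: if a closed set $E$ is not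 $CNED$, does it contain a closed, totally disconnected set $E'$ that is not $CNED$? (Totally disconnected means that connected subsets have at most one point.)

We start with a case in which measure does all the work. We need one elementary fact:
$$\text{if }\gamma\text{ is rectifiable and }|\gamma|\cap T\text{ is countable, then }\gamma\text{ has zero length in }T.\tag{2}$$
To see it, parametrize by arclength, so that $|\gamma'|=1$ a.e. Let $p\in |\gamma|\cap T$. All but countably many points of $\gamma^{-1}(p)$ are accumulation points of $\gamma^{-1}(p)$, and at such a point $\gamma'$ is $0$ if it exists. Hence $\gamma^{-1}(p)$ is null, and there are only countably many $p$.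

**Proposition 1.** Let $E\subset\mathbb R^n$ be closed with $m(E)>0$. Then $E$ is not $CNED$, and $E$ contains a compact totally disconnected set that is not $CNED$.

*Proof.* **Positive measure is detected by a ring.** Choose $0<r<R$ such that $E$ has positive measure in $\{r<|x|<R\}$, and let $F_1=\bar B(0,r)$, $F_2=\partial B(0,R)$, which is connected because $n\ge2$. Let $\rho_*$ be the density of (1) with $x_0=0$. By (2), the curves of $\mathcal F_\sigma(\Gamma;E)$ have zero length in $E$, so $\rho_*\mathbf 1_{\mathbb R^n\setminus E}$ is admissible for $\mathcal F_\sigma(\Gamma;E)$. Since $\rho_*>0$ on the ring, its energy is strictly less than $\int\rho_*^n\,dm=\operatorname{Mod}_n\Gamma$. So $E$ is not $CNED$.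

**Thin slabs make the set totally disconnected.** Choose $M$ with $m_0:=m(E\cap\bar B(0,M))>0$, let $q_1,q_2,\dots$ enumerate $\mathbb Q$, and remove from $E\cap\bar B(0,M)$ all open slabs $\{|x_i-q_j|<\delta2^{-j}\}$, $1\le i\le n$, $j\ge1$. Each slab meets $\bar B(0,M)$ in measure at most $2\delta2^{-j}(2M)^{n-1}$, so at most $2n\delta(2M)^{n-1}$ is lost in total, which is less than $m_0$ for small $\delta$. What remains is a compact set $E'\subset E$ with $m(E')>0$. Each coordinate projection of a connected subset of $E'$ is an interval without rational points, hence has at most one point. So $E'$ is totally disconnected, and by the first part it is not $CNED$. $\square$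

What changes if $m(E)=0$? Both halves of the proof collapse. A null set can fail to be $CNED$, as we see next, but measure does not notice this, and it can no longer tell us that cutting out thin slabs does little harm.

## 2. A Cantor set times $\mathbb R^{n-1}$

Let $C\subset[0,1]$ be the middle-third Cantor set and let $E=C\times\mathbb R^{n-1}$, a closed null set. Put $F_1=\{-1\}\times[0,1]^{n-1}$ and $F_2=\{2\}\times[0,1]^{n-1}$. Applying Hölder to the segments $[-1,2]\times\{y\}$, $y\in[0,1]^{n-1}$, we get $1\le3^{n-1}\int\rho^n\,dt$ on each of them for admissible $\rho$, so $\operatorname{Mod}_n\Gamma\ge3^{1-n}$. On the other hand, the first coordinate of any curve in $\Gamma$ takes all values in $[-1,2]\supset C$. So every curve in $\Gamma$ meets $E$ in an uncountable set, $\mathcal F_\sigma(\Gamma;E)=\emptyset$, and its modulus is $0$. Hence $E$ is not $CNED$, although $m(E)=0$.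

**The plane, by hand.** Let $n=2$, so $E=C\times\mathbb R$. Here slabs still work. Let $M>3$, $0<\delta_j<1$, let $(q_j)$ enumerate $\mathbb Q$, and put
$$K=[-M,M]\setminus\bigcup_j(q_j-\delta_j,q_j+\delta_j),\qquad E'=C\times K.$$
$E'$ is compact, and it is totally disconnected because $C$ contains no interval and $K$ contains no rational. Let $\nu$ be the Cantor measure, an atomless probability measure on $C$. Let $\gamma\in\mathcal F_\sigma(\Gamma;E')$ be rectifiable. The set of $c\in C$ for which $\gamma$ meets $\{c\}\times K$ is countable, so it is $\nu$-null. For every other $c\in C$, $\gamma$ passes through some $(c,y)$ with $y\notin K$. There are two possibilities. Either $|y|>M$, and then $\gamma$ crosses the ring $3<|x|<M$, since $F_1\subset B(0,3)$. Or $|y-q_j|<\delta_j$ for some $j$, and then $\gamma$ crosses the ring $\delta_j<|x-(c,q_j)|<1$, since $F_1$ has distance at least $1$ from $(c,q_j)$. Let $\rho_\infty$ and $\rho_{c,j}$ be the densities (1) of these rings. Then $\int_\gamma(\rho_\infty+\sum_j\rho_{c,j})\,ds\ge1$ for $\nu$-almost every $c$. Integrating over $c$, Tonelli's theorem shows that $\rho=\rho_\infty+\sum_j\int\rho_{c,j}\,d\nu(c)$ satisfies $\int_\gamma\rho\,ds\ge1$.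 By Minkowski's inequality,
$$\|\rho\|_2\le\Big(\frac{2\pi}{\log(M/3)}\Big)^{1/2}+\sum_j\Big(\frac{2\pi}{\log(1/\delta_j)}\Big)^{1/2}.$$
For $M$ large and $\delta_j$ small this is less than $\frac12$, so $\operatorname{Mod}_2\mathcal F_\sigma(\Gamma;E')\le\frac14<\frac13\le\operatorname{Mod}_2\Gamma$, and $E'$ is not $CNED$.

**Where this stops.** The argument uses that a slab opens, in each wall $\{c\}\times\mathbb R$, a window that is nearly a point, and that few curves, in the sense of modulus, pass through such a window. For $n\ge3$ the slab $\{|x_2-q|<\delta\}$ opens in the wall $\{c\}\times\mathbb R^{n-1}$ a window containing a fixed segment $I\subset\{c\}\times\{q\}\times\mathbb R^{n-2}$, however small $\delta$ is, and the curves through $I$ have positive modulus. To check this, recall the *Loewner property of $\mathbb R^n$*: there is a decreasing $\varphi_n:(0,\infty)\to(0,\infty)$ with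
$$\operatorname{Mod}_n\Gamma(A,B;\mathbb R^n)\ge\varphi_n\Big(\frac{\operatorname{dist}(A,B)}{\min(\operatorname{diam}A,\operatorname{diam}B)}\Big)\quad\text{for disjoint nondegenerate continua }A,B.\tag{3}$$
Let $D=\min_i\operatorname{dist}(I,F_i)>0$, and let $m_0>0$ be the minimum of $\varphi_n(\operatorname{diam}I/D)$ and the lower bounds (3) for the pairs $(F_1,I)$ and $(I,F_2)$. Suppose $\int\rho^n\,dm<4^{-n}m_0$. Then $4\rho$ is not admissible for $\Gamma(F_1,I;\mathbb R^n)$ or $\Gamma(I,F_2;\mathbb R^n)$, so there are rectifiable curves $\gamma_1$ from $F_1$ to $I$ and $\gamma_2$ from $I$ to $F_2$, each with $\int\rho\,ds<\frac14$. Their traces have diameter at least $D$ and distance at most $\operatorname{diam}I$. So, unless the traces meet, there is a rectifiable $\gamma_3$ from $|\gamma_1|$ to $|\gamma_2|$ with $\int\rho\,ds<\frac14$. Follow $\gamma_1$ to $I$, go back along it to the start of $\gamma_3$ (or to a common point of the traces), follow $\gamma_3$ if it is needed, and then follow $\gamma_2$ to $F_2$. This curve joins $F_1$ to $F_2$, meets $I$, and has $\int\rho\,ds<1$.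 So $\rho$ is not admissible, and the curves of $\Gamma$ that meet $I$ have modulus at least $4^{-n}m_0$, independently of $\delta$. The window sum above no longer converges to anything small. Moreover, a general $E$ is not a product, and comes with no family of walls to average over.

There is another way to see that $E=C\times\mathbb R^{n-1}$ is not $CNED$, and this one will generalize. Let $v(x)$ be the Cantor function of $x_1$, extended by $0$ for $x_1<0$ and by $1$ for $x_1>1$. It is continuous, equals $0$ on $F_1$ and $1$ on $F_2$, and is locally constant off $E$. A curve that meets $E$ in a countable set only sees countably many values of $v$ on $E$, and $v$ does not change off $E$. So such a curve cannot get from the value $0$ to the value $1$. The function $v$ certifies that $\mathcal F_\sigma(\Gamma;E)$ is small. The plan is to show that such certificates always exist, and that a certificate can be kept, almost unchanged, while $E$ is cut.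

## 3. Certificates by continuous functions, and the theorems

For continuous $v$ put $\operatorname{Lip}v(x)=\limsup_{y\to x}\frac{|v(y)-v(x)|}{|y-x|}$. This is a Borel function: for fixed $r$, $x\mapsto\sup_{0<|h|<r}|v(x+h)-v(x)|/|h|$ is a supremum of continuous functions, and we let $r=1/j\to0$. In the Cantor example $\operatorname{Lip}v=0$ off $E$. If $v$ is locally Lipschitz in an open set $O$ and $\gamma\subset O$ is rectifiable with endpoints $a,b$, then
$$|v(a)-v(b)|\le\int_\gamma\operatorname{Lip}v\,ds.\tag{4}$$
In arclength parametrization $v\circ\gamma$ is Lipschitz, and where its derivative exists we have $|(v\circ\gamma)'|\le\operatorname{Lip}v(\gamma(\cdot))$, because $|\gamma(s+h)-\gamma(s)|\le|h|$.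

The next lemma turns the remark on the Cantor function into a tool.

**Lemma 1.** Let $Z$ be closed, $v\in C(\mathbb R^n)$, $G\ge0$ Borel, and $\gamma$ a rectifiable curve with $|\gamma|\cap Z$ countable. Suppose $|v(a')-v(b')|\le\int_\beta G\,ds$ for all subcurves $\beta$ of $\gamma$ with $|\beta|\subset\mathbb R^n\setminus Z$, where $a',b'$ are the endpoints of $\beta$. Then $|v(a)-v(b)|\le\int_\gamma G\,ds$ for the endpoints $a,b$ of $\gamma$.

*Proof.* By the intermediate value theorem the interval between $v(a)$ and $v(b)$ is contained in $v(|\gamma|)$. Hence it is covered by $v(|\gamma|\cap Z)$, which is countable and so null, and by the intervals $v(\gamma(I_l))$, where the $I_l$ are the countably many components of the relatively open set $\gamma^{-1}(\mathbb R^n\setminus Z)$. The length of $v(\gamma(I_l))$ is the supremum of $|v(\gamma(s))-v(\gamma(t))|$ over $s,t\in I_l$, and the hypothesis on the compact interval between $s$ and $t$ bounds it by $\int_{\gamma|I_l}G\,ds$. Sum over $l$. $\square$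

**Theorem 1.** Let $E\subset\mathbb R^n$ be closed, $F_1,F_2$ disjoint non-empty continua, $\Gamma=\Gamma(F_1,F_2;\mathbb R^n)$, and $\mu>\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E)$. Then:

* (a) There is $v\in C_c(\mathbb R^n;[0,1])$ with $v=0$ near $F_1$ and $v=1$ near $F_2$, locally Lipschitz on $\mathbb R^n\setminus E$, with $\int_{\mathbb R^n\setminus E}(\operatorname{Lip}v)^n\,dm<\mu$.
* (b) There is a compact totally disconnected $E'\subset E$ with $\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E')<\mu$.

**Answer to the question.** Yes, for every $n\ge2$: if a closed set $E\subset\mathbb R^n$ is not $CNED$, then $E$ contains a compact, totally disconnected set $E'$ that is not $CNED$. Indeed, choose $F_1,F_2$ with $\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E)<\operatorname{Mod}_n\Gamma$, and apply (b) with $\mu=\operatorname{Mod}_n\Gamma<\infty$. Moreover, since $E'\subset E$ implies $\mathcal F_\sigma(\Gamma;E)\subset\mathcal F_\sigma(\Gamma;E')$, (b) gives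
$$\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E)=\inf\{\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E'):\ E'\subset E\text{ compact, totally disconnected}\}.\tag{5}$$

The same ideas yield a characterization, which is not needed for the answer and is proved in Section 7.

**Theorem 2.** For closed $E\subset\mathbb R^n$ the following are equivalent:

* (i) $E$ is $CNED$.
* (ii) Every compact totally disconnected subset of $E$ is $CNED$.
* (iii) $m(E)=0$, and every $u\in C(\mathbb R^n)$ having a weak gradient $\nabla u\in L^n(\mathbb R^n\setminus E)$ on $\mathbb R^n\setminus E$ lies in $W^{1,n}_{loc}(\mathbb R^n)$.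

We first prove that (a) implies (b), since this shows what the certificate is good for. Then we prove (a), which is the longer part.

## 4. Slabs whose position depends on the level: (a) implies (b)

Let $v$ be the function from (a). We want to remove pieces of $E$, so that the rest has small components, and to change $v$ into a function $w$ that is locally Lipschitz also near the removed pieces, without losing much.

**Multiplying by a cutoff.** The obvious attempt is to remove from $E$ the slabs $\{\operatorname{dist}(x_i,\lambda\mathbb Z)<\omega/2\}$ and to put $w=k(x_i)v$, with $k$ periodic of period $\lambda$, $k=0$ on the slabs and $k=1$ where $\operatorname{dist}(x_i,\lambda\mathbb Z)\ge\omega$. On the slabs $w=0$, so all roughness of $v$ there has disappeared. But look at the region where $v=1$, for instance near $F_2$. There $\operatorname{Lip}w=|k'(x_i)|$, and $k$ climbs from $0$ to $1$ over a length $\omega/2$, so by Hölder each crossing has $\int|k'|^n\,dx_i\ge(\omega/2)^{1-n}$. Since $\omega<\lambda$ and we need $\lambda\to0$, this blows up. Also $w$ is no longer near $1$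 on $F_2$. The trouble is that at a slab we flattened all levels of $v$ at once.

**Flattening only a few levels at each place.** The function $v$ becomes harmless near a point $z\in E$ as soon as we stop $w$ from responding to changes of $v$ near the value $v(z)$. So we divide the range $[0,1]$ of $v$ into many narrow bands of levels, and let each band have its own slab position, the positions running cyclically through $N$ equally spaced shifts. At a given $x$ only a small proportion of the bands is flattened, so $w$ is close to $v$. And the derivatives in $x_i$ produced by the various bands nearly cancel, because a sum of $N$ equally shifted copies of $k$ is nearly constant. On $E=C\times\mathbb R$ in the plane, with $v$ the Cantor function, this cuts vertical walls by gaps whose heights change from wall to wall, like a brick wall.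

**Lemma 2.** Let $Z\subset\bar B(0,R)$ be compact. Let $v:\mathbb R^n\to[0,1]$ be continuous, zero off $\bar B(0,R)$, and locally Lipschitz on $\mathbb R^n\setminus Z$. Let $i\in\{1,\dots,n\}$ and $\lambda,\eta\in(0,1)$. There are a compact $Z'\subset Z$ and a continuous $w:\mathbb R^n\to[0,1]$, locally Lipschitz on $\mathbb R^n\setminus Z'$, with

1. $v-2\eta\le w\le v$;
2. $\operatorname{Lip}w\le(\operatorname{Lip}v)\mathbf 1_{\mathbb R^n\setminus Z}+2\eta\mathbf 1_{\bar B(0,R)}$ on $\mathbb R^n\setminus Z'$;
3. the $i$-th coordinate projection of each connected subset of $Z'$ has length $\le\lambda$.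

*Proof.* **Step 1: the profile and its shifts.** This step fixes $N$ so that $N$ shifted copies of the cutoff average out. Let $0<\omega<\lambda/2$ with $2\omega/\lambda<\eta$. Let $k:\mathbb R\to[0,1]$ be $C^1$ and $\lambda$-periodic, with $k=0$ where $\operatorname{dist}(s,\lambda\mathbb Z)\le\omega/2$ and $k=1$ where $\operatorname{dist}(s,\lambda\mathbb Z)\ge\omega$. Put $k_b(s)=k(s-\lambda b/N)$. For a continuous $\lambda$-periodic $\psi$ the Riemann sums $\frac1N\sum_{b=1}^N\psi(s-\lambda b/N)$ converge to $\frac1\lambda\int_0^\lambda\psi$ uniformly in $s$, because the error is at most the oscillation of $\psi$ on intervals of length $\lambda/N$. For $\psi=1-k$ the limit is at most $2\omega/\lambda<\eta$, and for $\psi=k'$ it is $0$. So we can fix $N$ with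
$$\frac1N\sum_{b=1}^N(1-k_b)\le\eta,\qquad\Big|\frac1N\sum_{b=1}^Nk_b'\Big|\le\eta\qquad\text{on }\mathbb R.\tag{6}$$

**Step 2: the bands of levels.** This step defines $w$. Fix an integer $P\ge\max\{1,\|k'\|_\infty/\eta\}$. For $1\le q\le PN$ let $T_q=[\frac{q-1}{PN},\frac q{PN}]$, and let $b(q)\in\{1,\dots,N\}$ with $b(q)\equiv q$ mod $N$. Each value $b$ is taken exactly $P$ times. Let $\theta_q:\mathbb R\to[0,1]$ be continuous, translates of one another, with $\operatorname{supp}\theta_q\subset\operatorname{int}T_q$ and $\int\theta_q=\frac{1-\eta}{PN}$; a trapezoid will do, since $1-\eta<1$. Set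
$$f(\tau,x)=\sum_q\theta_q(\tau)k_{b(q)}(x_i),\qquad\Phi(t,x)=\int_0^tf(\tau,x)\,d\tau,\qquad w(x)=\Phi(v(x),x).$$
The supports of the $\theta_q$ are disjoint, so $0\le f\le1$. The function $\Phi$ is $C^1$, since $\partial_t\Phi=f$ and $\nabla_x\Phi=\sum_q(\int_0^t\theta_q)k_{b(q)}'(x_i)e_i$ are continuous. Also $\Phi(0,x)=0$, $\nabla_x\Phi(0,x)=0$ and $0\le\partial_t\Phi\le1$.

**Step 3: $w$ is close to $v$.** As $\partial_t\Phi\le1$, $t-\Phi(t,x)$ is nondecreasing in $t$. By (6), for $t\in[0,1]$,
$$0\le t-\Phi(t,x)\le1-\Phi(1,x)=1-\frac{1-\eta}N\sum_{b=1}^Nk_b(x_i)\le1-(1-\eta)^2\le2\eta.$$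
With $t=v(x)$ this is (1). Since also $\Phi\ge0$, $w$ has values in $[0,1]$.

**Step 4: the new gradient is small.** We show $|\nabla_x\Phi(t,x)|\le2\eta$ for $t\in[0,1]$. Let $t\in T_{q_0}$. Only $q\le q_0$ contribute. The set $\{1,\dots,q_0\}$ splits into $\lfloor(q_0-1)/N\rfloor\le P$ full cycles of $N$ consecutive indices contained in $\{1,\dots,q_0-1\}$, and at most $N$ further indices. In the full cycles all weights $\int_0^t\theta_q$ equal $\frac{1-\eta}{PN}$, so by (6) each cycle contributes at most $\frac1{PN}\cdot N\eta=\eta/P$ in absolute value, together at most $\eta$. Each further index has weight at most $\frac1{PN}$, so these contribute at most $N\cdot\frac1{PN}\|k'\|_\infty\le\eta$.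

**Step 5: $w$ off $Z$.** Let $x\notin Z$. Since $\Phi$ is $C^1$ and $v$ is Lipschitz near $x$, $w$ is Lipschitz near $x$. From $0\le\partial_t\Phi\le1$,
$$|w(y)-w(x)|\le|\Phi(v(y),y)-\Phi(v(x),y)|+|\Phi(v(x),y)-\Phi(v(x),x)|\le|v(y)-v(x)|+|\Phi(v(x),y)-\Phi(v(x),x)|,$$
so $\operatorname{Lip}w(x)\le\operatorname{Lip}v(x)+|\nabla_x\Phi(v(x),x)|\le\operatorname{Lip}v(x)+2\eta\mathbf 1_{\bar B(0,R)}(x)$. The indicator is correct because for $x\notin\bar B(0,R)$ we have $v(x)=0$ and $\nabla_x\Phi(0,x)=0$.

**Step 6: the part of $Z$ that must stay, and $w$ near the rest.** Let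
$$Z'=\bigcup_q\big\{z\in Z:\ v(z)\in\operatorname{supp}\theta_q,\ \operatorname{dist}(z_i-\lambda b(q)/N,\lambda\mathbb Z)\ge\omega/2\big\},$$
a finite union of compact sets. Let $z\in Z\setminus Z'$. We claim that $w(x)=\Phi(v(z),x)$ for $x$ near $z$.

If $v(z)\notin\bigcup_q\operatorname{supp}\theta_q$, there is a relatively open interval $I\ni v(z)$ in $[0,1]$ with $f=0$ on $I\times\mathbb R^n$. Near $z$ we have $v(x)\in I$, hence $w(x)=\Phi(v(z),x)+\int_{v(z)}^{v(x)}f(\tau,x)\,d\tau=\Phi(v(z),x)$.

Otherwise $v(z)\in\operatorname{supp}\theta_q\subset\operatorname{int}T_q$ for some $q$, and since $z\notin Z'$, $\operatorname{dist}(z_i-\lambda b(q)/N,\lambda\mathbb Z)<\omega/2$. On a neighborhood $V$ of $z$ we have $v\in T_q$ and $k_{b(q)}(x_i)=0$. For $\tau\in T_q$ only the $q$-th term of $f$ can be non-zero, so $f(\tau,x)=0$ for $\tau\in T_q$, $x\in V$, and again $w(x)=\Phi(v(z),x)$ on $V$.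

So $w$ is $C^1$ near $z$, however rough $v$ is there, and $\operatorname{Lip}w(z)=|\nabla_x\Phi(v(z),z)|\le2\eta$ with $z\in\bar B(0,R)$. Together with Step 5 this proves (2) and that $w$ is locally Lipschitz off $Z'$.

**Step 7: components of $Z'$.** $Z'$ is the disjoint union of finitely many non-empty compact sets, each given by a pair $(q,l)$ through $v(z)\in\operatorname{supp}\theta_q$ and $z_i\in\lambda b(q)/N+[l\lambda+\omega/2,(l+1)\lambda-\omega/2]$: different $q$ give disjoint sets of levels, different $l$ give disjoint intervals, and only finitely many $l$ occur because $Z$ is bounded. A connected subset lies in one of these sets, so its $i$-th projection has length at most $\lambda$. This is (3). $\square$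

**Proof of Theorem 1(b), given (a).** Iterate Lemma 2 with summable errors and pass to the limit. Take $v_0=v$ from (a), vanishing off $\bar B(0,R)$, and $Z_0=E\cap\bar B(0,R)$. Then $v_0$ is locally Lipschitz off $Z_0$. The Borel function $G_0:=(\operatorname{Lip}v_0)\mathbf 1_{\mathbb R^n\setminus Z_0}$ satisfies $\|G_0\|_n<\mu^{1/n}$, since $\operatorname{Lip}v_0=0$ off $\bar B(0,R)$. Let $0<\eta<1/4$.

**Step 1: iteration.** Apply Lemma 2 for $k=1,2,\dots$ to $(Z_{k-1},v_{k-1})$, with coordinates $i_k$ running cyclically through $1,\dots,n$, with $\lambda_k=\frac1{k+1}$ and $\eta_k=2^{-k}\eta$. This gives compact sets $Z_0\supset Z_1\supset\cdots$ and functions $v_k$ with $v_{k-1}-2\eta_k\le v_k\le v_{k-1}$, so $v_k=0$ off $\bar B(0,R)$ and the iteration can continue. By (2) and induction, on $\mathbb R^n\setminus Z_k$,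
$$\operatorname{Lip}v_k\le G_0+2\sum_{l=1}^k\eta_l\,\mathbf 1_{\bar B(0,R)}\le G:=G_0+2\eta\,\mathbf 1_{\bar B(0,R)}.\tag{7}$$
Indeed, off $Z_{k-1}$ one uses (7) for $k-1$ and adds $2\eta_k$, and on $Z_{k-1}\setminus Z_k$ only the term $2\eta_k\mathbf 1_{\bar B(0,R)}$ is present.

**Step 2: the limit set.** Let $E'=\bigcap_kZ_k\subset E$, which is compact. A connected subset of $E'$ has, in each coordinate, a projection of length $\le\lambda_k$ for infinitely many $k$, so it has at most one point. Thus $E'$ is totally disconnected.

**Step 3: the limit certificate.** Let $v_\infty=\lim v_k$, a uniform limit and hence continuous. Then $v_\infty=0$ on $F_1$ and $v_\infty\ge1-2\sum_k\eta_k=1-2\eta$ on $F_2$. Let $\beta\subset\mathbb R^n\setminus E'$ be a rectifiable curve from $a$ to $b$. The sets $|\beta|\cap Z_k$ are compact, nested, and have empty intersection, so $|\beta|\cap Z_k=\emptyset$ for all large $k$. By (4) and (7), $|v_k(a)-v_k(b)|\le\int_\beta G\,ds$ for these $k$, and letting $k\to\infty$, $|v_\infty(a)-v_\infty(b)|\le\int_\beta G\,ds$.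

**Step 4: conclusion.** By Lemma 1 with $Z=E'$ and $v=v_\infty$, every rectifiable $\gamma\in\mathcal F_\sigma(\Gamma;E')$ satisfies $\int_\gamma G\,ds\ge1-2\eta$. Hence
$$\operatorname{Mod}_n\mathcal F_\sigma(\Gamma;E')\le(1-2\eta)^{-n}\big(\|G_0\|_n+2\eta\,m(\bar B(0,R))^{1/n}\big)^n,$$
which is less than $\mu$ for $\eta$ small, since $G_0$ and $R$ do not depend on $\eta$. $\square$

## 5. Weighted distances whose limits of curves do not get stuck in $E$

It remains to prove (a): to build a continuous potential from an admissible density. Given $\rho$ admissible for $\mathcal F_\sigma(\Gamma;E)$, one would try $u(x)=\min\{1,\inf_\gamma\int_\gamma\rho\,ds\}$, over the rectifiable curves $\gamma$ from $F_1$ to $x$ that meet $E$ in a countable set. Test this on $E=C\times\mathbb R$ with $F_1=\{-1\}\times[0,1]$. There $\rho=0$ is admissible. Points with $x_1\le0$ are reached by segments meeting $E$ at most once, so $u=0$ there. A curve to a point with $x_1>0$ must cross the uncountable set $(C\cap[0,x_1])\times\mathbb R$, so $u=1$ there. The function jumps along $\{0\}\times\mathbb R$, while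 the Cantor function would have been a perfect continuous potential.

To force continuity, allow jumps: from $x$ one may pass to any $y$ at the price $h(|x-y|)$, where $h(r)\to0$ as $r\to0$. The infimum of costs over finite chains of jumps and curves is then automatically continuous. The danger is that jumps make it cheap to get through $E$. With $h(r)=r$ and $\rho=0$ in the same example, cover $C$ by finitely many intervals of total length $<\eta$ and jump across them: the cost of passing $E$ is less than $\eta$, so the potential is useless. But if $h$ is at least the modulus of continuity of the Cantor function, the chain must pay at least $1$. So $h$ must tend to $0$ slowly, in a way that depends on $E$ and $\rho$. We shall choose it scale by scale. A chain of total cost less than $1$ will have its $p$-th longest jump shorter than a number $a_p$ that we may choose as small as we like after everything at scales $1,\dots,p-1$ is fixed. So we want to choose $a_p$ so small that inserting one more jump of length less than $a_p$, anywhere, saves at most $2^{-p}\varepsilon$.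

For one jump, this asks the following: if one can go from $A$ to a point near $y$, and from another point near $y$ to $A'$, at total cost less than $t$, can one go from $A$ to $A'$ through $y$ at cost about $t$? This is a lower semicontinuity property of the weighted distance, and it may fail. Let $E=[0,1]\times C$ in the plane, $\rho=1$, $A=\{-1\}\times[0,1]$, and $y=(\frac12,c)$ with $c\in C$ not an endpoint of a complementary interval of $C$. Points $y_k=(\frac12,s_k)$ with $s_k\in(0,1)\setminus C$, $s_k\to c$, are reached from $A$ by horizontal segments of length $\frac32$. But no curve from $A$ to $y$ meets $E$ in a countable set. Consider the end part of such a curve on which $x_1\in(0,1)$. If $x_2$ is not constant there, its values fill an interval with endpoint $c$, or containing $c$; this interval contains uncountably many points of $C$, and for each of them the curve meets $E$. If $x_2=c$ on it, the end part lies in $E$ and must be constant; then $x_1$ never leaves $\frac12$, which is absurd. The approximating curves run in narrower and narrower corridors, and their limit is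 swallowed by $E$.

The remedy is to compare two densities: make the approximating curves cheap for $\rho'=(1+\varepsilon c)\rho$, where $c\to\infty$ at $E$, and draw the conclusion for $\rho$. The curves then cannot spend much $\rho$-cost near $E$. This is done in three steps.

**Step 1: a continuous density.** We replace the given density by one that is finite and continuous off $E\cup F_1\cup F_2$ and makes it expensive to go to infinity. Fix $\rho_0$ admissible for $\mathcal F_\sigma(\Gamma;E)$ with $\|\rho_0\|_n^n<\mu$. Put $S=E\cup F_1\cup F_2$ (closed) and $\Omega=\mathbb R^n\setminus S$. Let $\mathcal C$ be the class of rectifiable curves, constant ones allowed, whose trace meets $S$ in a countable set. It is closed under subcurves, reversal and concatenation. For Borel $\rho\ge0$ on $\Omega$ and $\gamma\in\mathcal C$, $\int_\gamma\rho\,ds$ makes sense, since by (2) $\gamma$ has zero length in $S$. For non-empty $A,B$ put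
$$d_\rho(A,B)=\inf\Big\{\int_\gamma\rho\,ds:\gamma\in\mathcal C\text{ from }A\text{ to }B\Big\},\qquad\inf\emptyset=\infty .$$
It is symmetric, it vanishes if $A\cap B\ne\emptyset$ (constant curves), and $d_\rho(A,B)\le d_\rho(A,y)+d_\rho(y,B)$ for points $y$. For sets in place of $y$ this last inequality is false in general, and this is exactly what jumps exploit. (If $\Omega=\emptyset$, then $\mathcal C$ consists of constant curves, all conditions on $\Omega$ are void, and what follows reads correctly with $a/\infty=0$.)

Let $0<\kappa<1/2$ and $s(x)=\min\{1,\operatorname{dist}(x,S)\}$, which is 1-Lipschitz. For $|z|\le1$ put $T_z(x)=x+\kappa s(x)z$. Then $(1-\kappa)|x-y|\le|T_zx-T_zy|\le(1+\kappa)|x-y|$. For given $y$, the map $x\mapsto y-\kappa s(x)z$ is a contraction of $\mathbb R^n$, and its fixed point is a preimage of $y$. So $T_z$ is a bi-Lipschitz bijection of $\mathbb R^n$. It fixes $S$ pointwise, hence $T_z(\Omega)=\Omega$. Define on $\Omega$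
$$\rho_1(x)=\frac{1+\kappa}{m(B(0,1))}\int_{B(0,1)}\rho_0(T_zx)\,dz=\frac{1+\kappa}{m(B(x,\kappa s(x)))}\int_{B(x,\kappa s(x))}\rho_0\,dm .$$
Since $\rho_0\in L^1_{loc}$ and $s$ is continuous and positive on $\Omega$, $\rho_1$ is finite and continuous there. As $T_z^{-1}$ is $(1-\kappa)^{-1}$-Lipschitz, it increases measure at most by the factor $(1-\kappa)^{-n}$, so $\|\rho_0\circ T_z\|_{L^n(\Omega)}\le(1-\kappa)^{-1}\|\rho_0\|_n$, and Minkowski's inequality gives $\|\rho_1\|_{L^n(\Omega)}\le\frac{1+\kappa}{1-\kappa}\|\rho_0\|_n$.

If $\gamma\in\mathcal C$ is a curve from $F_1$ to $F_2$, then $T_z\circ\gamma$ is a rectifiable curve from $F_1$ to $F_2$, and since $T_z$ is a bijection fixing $S$ pointwise, $|T_z\circ\gamma|\cap S=|\gamma|\cap S$ is countable; in particular $T_z\circ\gamma\in\mathcal F_\sigma(\Gamma;E)$. So $1\le\int_{T_z\circ\gamma}\rho_0\,ds\le(1+\kappa)\int_\gamma\rho_0\circ T_z\,ds$, where the parts in $S$ have zero length. Averaging over $z\in B(0,1)$ (Tonelli) gives $\int_\gamma\rho_1\,ds\ge1$.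

Let $\sigma(x)=\hat\sigma(|x|)$ with $\hat\sigma(r)=\frac1{(2+r)\log(2+r)}$. Then $\hat\sigma$ is decreasing, $\int^\infty\hat\sigma\,dr=\infty$, and $\sigma\in L^n(\mathbb R^n)$, because $\int_0^\infty r^{n-1}\hat\sigma^n\,dr\le\int_0^\infty\frac{dr}{(2+r)\log^n(2+r)}<\infty$ for $n\ge2$. Put $g_0=\rho_1+\kappa\sigma$ on $\Omega$. Thus
$$d_{g_0}(F_1,F_2)\ge1,\qquad \|g_0\|_{L^n(\Omega)}\le\tfrac{1+\kappa}{1-\kappa}\|\rho_0\|_n+\kappa\|\sigma\|_n.\tag{8}$$
The use of $\sigma$ is this: in arclength parametrization $|\gamma|$ (the norm along the curve) is 1-Lipschitz, so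
$$\int_\gamma\sigma\,ds\ge\int_{\min|x|}^{\max|x|}\hat\sigma(r)\,dr,\qquad\min,\max\text{ over the trace of }\gamma.\tag{9}$$

**Step 2: semicontinuity at the price of a penalty.** Let $K_j=\{x\in\Omega:|x|\le j,\ \operatorname{dist}(x,S)\ge1/j\}$. These are compact, $K_j\subset\operatorname{int}K_{j+1}$, and $\bigcup_jK_j=\Omega$.

**Lemma 3.** Let $\rho\ge\kappa\sigma$ be continuous and finite on $\Omega$. Let $c:\Omega\to[0,\infty)$ be continuous with $c_j:=\inf_{\Omega\setminus K_j}c\to\infty$. Let $\varepsilon>0$ and $\rho'=(1+\varepsilon c)\rho$. If $A\ne\emptyset$ is compact, $y_k\to y$ and $d_{\rho'}(A,y_k)\le t<\infty$ for all $k$, then $d_\rho(A,y)\le t$.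

The idea of the proof is not to take a limit of the whole curves. We follow one of them up to $y_k$, and then correct its endpoint by a sequence of short curves leading to $y$. A countable concatenation of curves in $\mathcal C$, completed by one endpoint, still meets $S$ in a countable set; this is where the word "countable" in the definition of $CNED$ is used. The penalty $c$ is what makes the corrections cheap.

*Proof.* Choose $\gamma_k\in\mathcal C$ from $A$ to $y_k$ with $\int_{\gamma_k}\rho'\,ds\le t+\frac1k$.

*Lengths.* By (9), a curve $\gamma\in\mathcal C$ satisfies $\int_\gamma\rho\,ds\ge\kappa\int_{\min|x|}^{\max|x|}\hat\sigma\,dr$. Since $\int^\infty\hat\sigma=\infty$ and $A$ is bounded, all curves in $\mathcal C$ that start in $A$ and have $\rho$-cost $\le t+3$ lie in one fixed ball. On its part in $\Omega$, $\rho\ge\mathrm{const}>0$. So the lengths of these curves and of their subcurves are at most a constant $L$ times their $\rho$-costs. This applies to all $\gamma_k$, because $\rho\le\rho'$.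

*Cost near $S$.* Consider only $j$ with $c_j>0$. Off $K_j$ we have $\rho'\ge\varepsilon c_j\rho$. So a subcurve of $\gamma_k$ missing $K_j$, except possibly at an endpoint, has $\rho$-cost at most $C_j:=(t+1)/(\varepsilon c_j)$, and $C_j\to0$.

*Case (i): for each $j$, infinitely many $\gamma_k$ miss $K_j$.* Then for each $j$ there are arbitrarily large $k$ for which $\gamma_k$ has length $\le LC_j$, so $\operatorname{dist}(y_k,A)\le LC_j$. Letting $k\to\infty$ along these and then $j\to\infty$ gives $\operatorname{dist}(y,A)=0$. Hence $y\in A$ and $d_\rho(A,y)=0$.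

*Case (ii): otherwise.* There is $j_0$ such that, after discarding finitely many $k$, all $\gamma_k$ meet $K_{j_0}$, hence also $K_j$ for all $j\ge j_0$. Enlarge $j_0$ so that $c_j>0$ for $j\ge j_0$. Let $x_{k,j}$ be the last point of $\gamma_k$ in $K_j$. The remaining tail gives $d_\rho(x_{k,j},y_k)\le C_j$. By a diagonal argument pass to a subsequence, relabelled so that still $\int_{\gamma_k}\rho'\,ds\le t+\frac1k$, such that $x_{k,j}\to x_j\in K_j$ as $k\to\infty$ for every $j\ge j_0$. Since $\rho$ is bounded near $x_j\in\Omega$, segments show $d_\rho(x_{k,j},x_{l,j})\to0$ as $k,l\to\infty$. Going from $y_k$ back to $x_{k,j}$, over to $x_{l,j}$, and on to $y_l$, we get $\limsup_{k,l}d_\rho(y_k,y_l)\le2C_j$ for all $j\ge j_0$. So $d_\rho(y_k,y_l)\to0$.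

Let $0<\delta<1$. Pass to a further relabelled subsequence with curves $\beta_k\in\mathcal C$ from $y_k$ to $y_{k+1}$ of $\rho$-cost $<\delta2^{-k}$. The finite concatenations $\gamma_k*\beta_k*\dots*\beta_l$ start in $A$ and have cost $\le t+1+2\delta\le t+3$, so their lengths are bounded by $L(t+3)$. Therefore the infinite concatenation $\gamma_k*\beta_k*\beta_{k+1}*\cdots$ has finite length, so it has a limit endpoint, which is $\lim_ly_l=y$. Completed by it, it is a rectifiable curve from $A$ to $y$. It meets $S$ in a countable set, since a countable union of countable sets together with $\{y\}$ is countable. So $d_\rho(A,y)\le t+\frac1k+2\delta$. Let $k\to\infty$ and then $\delta\to0$. $\square$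

**Step 3: a sequence of densities.** Each use of Lemma 3 loses one penalty, and we shall use it once per scale. So we need $g_0\le g_1\le g_2\le\cdots$, each with a penalty over the previous one, without spoiling the norm. Let $p\ge1$ and suppose $g_{p-1}\ge\kappa\sigma$ is continuous on $\Omega$ and in $L^n(\Omega)$. Choose $p\le j_1<j_2<\cdots$ with $\int_{\Omega\setminus K_{j_i}}g_{p-1}^n\,dm\le2^{-i}$, and continuous $\chi_i:\Omega\to[0,1]$ with $\chi_i=0$ on $K_{j_i}$ and $\chi_i=1$ off $K_{j_i+1}$. Put $c^{(p)}=\sum_i\chi_i$. On $K_{j_i}$ the functions $\chi_l$ with $l\ge i$ vanish, so the sum is locally finite and $c^{(p)}$ is continuous. Moreover: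

* $c^{(p)}=0$ on $K_{j_1}\supset K_p$;
* $c^{(p)}\ge i$ off $K_{j_i+1}$, because there $\chi_1=\dots=\chi_i=1$; so $\inf_{\Omega\setminus K_j}c^{(p)}\to\infty$ as $j\to\infty$;
* $\int_\Omega(c^{(p)}g_{p-1})^n\,dm\le\sum_ii^n2^{-i}<\infty$, because $c^{(p)}\le i$ on $K_{j_{i+1}}\setminus K_{j_i}$.

Let $g_p=(1+\varepsilon_pc^{(p)})g_{p-1}$ with $\varepsilon_p>0$ so small that $\|g_p-g_{p-1}\|_{L^n(\Omega)}\le2^{-p}\kappa$. Then $g_0\le g_1\le\cdots$. Since $g_p=g_{p-1}$ on $K_p$, the limit $g=\lim g_p$ equals $g_j$ on $K_j$. So $g$ is finite and continuous on $\Omega$, $g\ge\kappa\sigma$, and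
$$\|g\|_{L^n(\Omega)}\le\|g_0\|_{L^n(\Omega)}+\kappa.\tag{10}$$
Lemma 3 with $\rho=g_{p-1}$, $\rho'=g_p$, applied with every bound larger than $t$, gives for compact $A\ne\emptyset$ and $p\ge1$:
$$y_k\to y,\ \ d_{g_p}(A,y_k)\to t<\infty\quad\Longrightarrow\quad d_{g_{p-1}}(A,y)\le t.\tag{11}$$

## 6. Jumps with prices fixed scale by scale: proof of Theorem 1(a)

Let $0<\varepsilon<1/4$. Choose $R_1$ with $F_1\subset B(0,R_1)$, and $R_0>R_1+1$ with $\kappa\int_{R_1+1}^{R_0}\hat\sigma\,dr>1$. The ball $\bar B(0,R_0)$ will contain all chains of cost less than $1$.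

**Step 1: the radii.** We choose $r_p$ so small that passing through a ball of radius $r_p$ free of charge saves at most $2^{-p}\varepsilon$. Inductively for $p\ge1$ we choose $r_p\le2^{-p}$, strictly decreasing, and a finite family $\mathfrak B_p$ of closed balls of radius $r_p$ centered in $\bar B(0,R_0)$. Let $\mathcal A_{p-1}=\{F_1,F_2\}\cup\mathfrak B_1\cup\dots\cup\mathfrak B_{p-1}$, a finite family of compact sets. We claim that for some arbitrarily small $r_p$: for all $y\in\bar B(0,R_0)$ and $A,A'\in\mathcal A_{p-1}$,
$$d_{g_p}(A,\bar B(y,r_p))+d_{g_p}(\bar B(y,r_p),A')\ \ge\ \min\{1,d_{g_{p-1}}(A,A')\}-2^{-p}\varepsilon.\tag{12}$$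
If not, then, as $\mathcal A_{p-1}$ is finite and $\bar B(0,R_0)$ is compact, for some fixed $A,A'$ and $\theta:=\min\{1,d_{g_{p-1}}(A,A')\}-2^{-p}\varepsilon$ there are radii tending to $0$, centers $y_k\to y$, and points $p_k,q_k$ in the corresponding balls with $d_{g_p}(A,p_k)+d_{g_p}(q_k,A')<\theta$. Then $p_k,q_k\to y$. Passing to a subsequence, the two terms converge to $t_1,t_2$ with $t_1+t_2\le\theta$. By (11), $d_{g_{p-1}}(A,y)\le t_1$ and $d_{g_{p-1}}(y,A')\le t_2$. Hence, by the triangle inequality through the point $y$, $d_{g_{p-1}}(A,A')\le\theta<d_{g_{p-1}}(A,A')$, a contradiction.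

Fix such an $r_p$, put $a_p=r_p/2$, and let $\mathfrak B_p$ consist of the balls $\bar B(y,r_p)$ with $y$ in a finite $(r_p/2)$-net of $\bar B(0,R_0)$ contained in $\bar B(0,R_0)$. Then every $\bar B(z,r)$ with $z\in\bar B(0,R_0)$ and $r\le a_p$ is contained in a member of $\mathfrak B_p$.

**Step 2: deleting balls one at a time.** This adds up the losses of (12).

**Lemma 4.** Let $A_0=F_1$, $A_{J+1}=F_2$, and let $A_1,\dots,A_J$ consist, in some order, of exactly one ball from each of $\mathfrak B_1,\dots,\mathfrak B_J$. Then $\sum_{i=0}^Jd_{g_J}(A_i,A_{i+1})\ge1-\varepsilon(1-2^{-J})$.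

*Proof.* Induction on $J$; the case $J=0$ is (8). Let $J\ge1$ and let $A_i$ be the ball from $\mathfrak B_J$, the smallest one. Its neighbors $A_{i\pm1}$ belong to $\mathcal A_{J-1}$, so (12) with $p=J$ bounds the two terms containing $A_i$ from below by $\min\{1,d_{g_{J-1}}(A_{i-1},A_{i+1})\}-2^{-J}\varepsilon$. In the other terms use $d_{g_J}\ge d_{g_{J-1}}$. Since $\min\{1,a\}+b\ge\min\{1,a+b\}$ for $b\ge0$, the sum is at least $\min\{1,\Sigma'\}-2^{-J}\varepsilon$, where $\Sigma'$ is the sum with $g_{J-1}$ for the sequence with $A_i$ deleted. By induction $\Sigma'\ge1-\varepsilon(1-2^{-J+1})$, and $1-\varepsilon(1-2^{-J+1})-2^{-J}\varepsilon=1-\varepsilon(1-2^{-J})$. $\square$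

**Step 3: the potential.** Let $h(0)=0$, $h(r)=1$ for $r\ge a_1$, and $h(r)=\frac1p$ for $a_p\le r<a_{p-1}$, $p\ge2$. Then $h$ is nondecreasing and $h(r)\to0$ as $r\to0$. A *chain* from $F_1$ to $x$ is a finite sequence $x_0\in F_1,x_1,\dots,x_l=x$ in which each step $x_{i-1}\to x_i$ is either a *jump*, of cost $h(|x_i-x_{i-1}|)$, or an *arc*, i.e. a rectifiable curve in $\Omega$ from $x_{i-1}$ to $x_i$, of cost $\int g\,ds$. So arcs never touch $E$, and only jumps can reach or cross it. Let $u(x)=\min\{1,\inf\text{ total cost}\}$, over all chains from $F_1$ to $x$. Then $0\le u\le1$, $u=0$ on $F_1$, and by appending one step to a chain,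
$$|u(x)-u(y)|\le h(|x-y|),\qquad |u(x)-u(y)|\le\int_\gamma g\,ds\ \text{ for rectifiable }\gamma\subset\Omega\text{ from }x\text{ to }y.\tag{13}$$
By the first inequality $u$ is continuous on $\mathbb R^n$. By the second one, applied to short segments, and by the continuity of $g$, $u$ is locally Lipschitz in $\Omega$ with $\operatorname{Lip}u\le g$.

**Step 4: the potential still separates $F_1$ from $F_2$.**

**Lemma 5.** $u\ge1-\varepsilon$ on $F_2$.

*Proof.* Consider a chain from $F_1$ to $x\in F_2$ of total cost $<1$; for other chains there is nothing to prove. Delete the jumps of length $0$ and let $J$ be the number of remaining jumps. Arrange their lengths decreasingly, $r_{(1)}\ge\dots\ge r_{(J)}$. Then $p\,h(r_{(p)})\le\sum_{i\le p}h(r_{(i)})<1$. Since $h(r)\ge1/p$ for $r\ge a_p$, this gives $r_{(p)}<a_p$. In particular the jump lengths sum to at most $\sum_pa_p\le1/2$.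

All chain points lie in $\bar B(0,R_0)$. Otherwise, consider the part of the chain from $x_0\in B(0,R_1)$ to a chain point outside $\bar B(0,R_0)$. The values of $|\cdot|$ on its arcs, together with the intervals between the norms of the endpoints of its jumps, cover $[R_1,R_0]$. So the values on arcs cover $[R_1,R_0]$ up to a set of measure $\le1/2$. Since $g\ge\kappa\sigma$ and $\hat\sigma$ is decreasing, (9), applied to each arc, shows that the cost is at least $\kappa\int_{R_1+1/2}^{R_0}\hat\sigma\,dr>1$, a contradiction.

Hence the $p$-th longest jump, from $x'$ to $x''$ say, has both endpoints in $\bar B(x',|x'-x''|)$ with $|x'-x''|<a_p$ and $x'\in\bar B(0,R_0)$, and this ball is contained in some ball of $\mathfrak B_p$. We obtain exactly one ball from each of $\mathfrak B_1,\dots,\mathfrak B_J$. Let $A_1,\dots,A_J$ be these balls in the order in which the jumps occur in the chain. Consecutive sets among $F_1,A_1,\dots,A_J,F_2$ either share a point or are joined by the concatenated arcs in between, which lie in $\Omega$ and so belong to $\mathcal C$. By $g\ge g_J$ and Lemma 4, the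 arcs alone cost at least $\sum_id_{g_J}(A_i,A_{i+1})\ge1-\varepsilon$. $\square$

**Step 5: truncation.** We make the boundary values exact and the support compact. Let $\phi(t)=\min\{1,\max\{0,\frac{t-\varepsilon}{1-3\varepsilon}\}\}$. Then $\phi\circ u$ is continuous, equals $0$ near $F_1$ (where $u<\varepsilon$), and equals $1$ near $F_2$ (where $u>1-2\varepsilon$). Since $\mathbb R^n\setminus E\subset\Omega\cup F_1\cup F_2$, it is locally Lipschitz on $\mathbb R^n\setminus E$, with $\operatorname{Lip}(\phi\circ u)\le g/(1-3\varepsilon)$ on $\Omega$ and $=0$ on $(F_1\cup F_2)\setminus E$.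

Let $F_1\cup F_2\subset B(0,R_2)$, $R>R_2>0$, and $\zeta(x)=\min\{1,\max\{0,\log(|x|/R_2)/\log(R/R_2)\}\}$ with $\zeta(0)=0$. As in (1), $\|\operatorname{Lip}\zeta\|_n^n\le\omega_{n-1}(\log(R/R_2))^{1-n}$. Put $v=\max\{\phi\circ u-\zeta,0\}$. It has values in $[0,1]$, vanishes for $|x|\ge R$, equals $0$ near $F_1$ and $1$ near $F_2$, is locally Lipschitz off $E$, and $\operatorname{Lip}v\le\operatorname{Lip}(\phi\circ u)+\operatorname{Lip}\zeta$ there. By (8) and (10),
$$\|\operatorname{Lip}v\|_{L^n(\mathbb R^n\setminus E)}\le\frac1{1-3\varepsilon}\Big(\tfrac{1+\kappa}{1-\kappa}\|\rho_0\|_n+\kappa\|\sigma\|_n+\kappa\Big)+\omega_{n-1}^{1/n}\Big(\log\frac R{R_2}\Big)^{(1-n)/n}.$$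
Since $\|\rho_0\|_n<\mu^{1/n}$, this is $<\mu^{1/n}$ for $\kappa,\varepsilon$ small and $R$ large. This proves Theorem 1(a). With Section 4, Theorem 1 is proved, and the answer to the question is yes. $\blacksquare$

## 7. Removability for continuous Sobolev functions: proof of Theorem 2

Constants $C$ in this section depend only on $n$. Besides the ring (1) and the Loewner property (3), two standard facts are used. *Fuglede's lemma*: if Borel functions $f_j\to0$ in $L^n(\mathbb R^n)$, then for a subsequence $\int_\gamma|f_j|\,ds\to0$ for all rectifiable $\gamma$ outside a family of modulus zero. *Lebesgue's covering theorem*: in a finite cover of an $n$-cube by relatively open sets none of which meets two opposite faces, some $n+1$ members have a common point.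

**(i)⇒(ii).** If $E'\subset E$, then $\mathcal F_\sigma(\Gamma;E)\subset\mathcal F_\sigma(\Gamma;E')\subset\Gamma$, so equality of the outer moduli forces equality with the middle one. **(ii)⇒(i)** is the answer given by Theorem 1(b).

**(iii)⇒(i).** Here the certificate (a) becomes a Sobolev function on all of $\mathbb R^n$. If $E$ is not $CNED$, Theorem 1(a) with $\mu=\operatorname{Mod}_n\Gamma$ for suitable $F_1,F_2$ gives $v\in C_c(\mathbb R^n)$ with $v=0$ near $F_1$, $v=1$ near $F_2$ and
$$\int_{\mathbb R^n\setminus E}|\nabla v|^n\,dm\le\int_{\mathbb R^n\setminus E}(\operatorname{Lip}v)^n\,dm<\operatorname{Mod}_n\Gamma.$$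
By (iii) and compact support, $v\in W^{1,n}(\mathbb R^n)$, and as $m(E)=0$, $\int_{\mathbb R^n}|\nabla v|^n\,dm<\operatorname{Mod}_n\Gamma$. A mollification $v_s=v*\varphi_s$ with small $s$ is smooth, equals $0$ on $F_1$ and $1$ on $F_2$, and has no larger energy. So $|\nabla v_s|$ is admissible for $\Gamma$ and $\operatorname{Mod}_n\Gamma\le\int|\nabla v|^n\,dm$, a contradiction.

**(i)⇒(iii).** By Proposition 1, $m(E)=0$. Let $u$ be as in (iii). We must show that its weak gradient on $U=\mathbb R^n\setminus E$ is its gradient on $\mathbb R^n$. The plan is to control $u$ by its energy on each cube through the curves of $\mathcal F_\sigma$, and to build from this smooth approximations of $u$ with bounded energy.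

**Step 1: an upper gradient.** Fix a Borel representative of $\nabla u$ on $U$, and let $G=|\nabla u|$ on $U$, $G=0$ on $E$. Cover $U$ by countably many balls $B_i$ with $\overline{2B_i}\subset U$. On $B_i$ mollifications $u_j$ of $u$ converge uniformly to $u$, and their gradients converge to $\nabla u$ in $L^n(B_i)$. Apply Fuglede's lemma to $f_j=|\nabla u_j-\nabla u|\mathbf 1_{B_i}$. For a subsequence, for all rectifiable $\gamma$ outside a family of modulus zero and all subcurves $\beta$ of $\gamma$ in $B_i$ with endpoints $a',b'$,
$$|u_j(a')-u_j(b')|\le\int_\beta|\nabla u_j|\,ds\le\int_\beta G\,ds+\int_\gamma f_j\,ds,\qquad\text{hence}\qquad|u(a')-u(b')|\le\int_\beta G\,ds.$$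
Countably many exceptional families still have modulus zero together, so we may do this for all $i$ at once. By compactness every subcurve in $U$ is a finite concatenation of subcurves each lying in some $B_i$, so the inequality holds for all subcurves in $U$. By Lemma 1 with $Z=E$, outside a family of modulus zero,
$$|u(a)-u(b)|\le\int_\gamma G\,ds\quad\text{for rectifiable }\gamma\text{ from }a\text{ to }b\text{ with }|\gamma|\cap E\text{ countable}.\tag{14}$$

**Step 2: a value $a_Q$ for each cube.** Let $Q$ be a closed cube with side $\ell$ and center $x_Q$. Disjoint continua $F_1,F_2\subset Q$ with diameters $\ge\ell/10$ satisfy $\operatorname{dist}(F_1,F_2)\le\sqrt n\,\ell$, so by (3) $\operatorname{Mod}_n\Gamma(F_1,F_2;\mathbb R^n)\ge c_0:=\varphi_n(10\sqrt n)$. Choose $\Lambda=\Lambda(n)\ge2\sqrt n$ with $\omega_{n-1}(\log(\Lambda/\sqrt n))^{1-n}\le c_0/2$ and put $B_Q=B(x_Q,\Lambda\ell)$. The curves of $\Gamma(F_1,F_2;\mathbb R^n)$ leaving $B_Q$ have modulus $\le c_0/2$ by (1), since they meet $\bar B(x_Q,\sqrt n\,\ell)\supset Q$ and $\partial B_Q$. By (i) and subadditivity, the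 curves of $\mathcal F_\sigma(\Gamma(F_1,F_2;\mathbb R^n);E)$ contained in $B_Q$ have modulus $\ge c_0/2$. If $t=\operatorname{dist}(u(F_1),u(F_2))>0$, then by (14) $t^{-1}G\mathbf 1_{B_Q}$ is admissible for them up to a family of modulus zero, so $c_0/2\le t^{-n}\int_{B_Q}G^n\,dm$. Hence, with $C_0=(2/c_0)^{1/n}$,
$$\operatorname{dist}(u(F_1),u(F_2))\le C_0E_Q,\qquad E_Q=\Big(\int_{B_Q}G^n\,dm\Big)^{1/n}.\tag{15}$$
This is trivial if $F_1\cap F_2\ne\emptyset$. So the closed $\frac{C_0}2E_Q$-neighborhoods of the compact intervals $u(F)$, where $F\subset Q$ ranges over continua with $\operatorname{diam}F\ge\ell/10$, intersect pairwise. Pairwise intersecting compact intervals have a common point: the supremum of the left endpoints is at most every right endpoint. Let $a_Q$ be such a point. Then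
$$\operatorname{dist}(a_Q,u(F))\le C_0E_Q\quad\text{for all continua }F\subset Q\text{ with }\operatorname{diam}F\ge\ell/10.\tag{16}$$
Consequently the relatively open subsets $\{u>a_Q+C_0E_Q\}\cap Q$ and $\{u<a_Q-C_0E_Q\}\cap Q$ of $Q$ contain no continuum of diameter $\ge\ell/10$. Their components are relatively open and path-connected, and a path between two points at distance $\ge\ell/10$ would be such a continuum. So each component has diameter $\le\ell/10$.

**Step 3: comparing nested cubes.** If $Q'\subset Q$ is a cube with side $\ell'\ge\ell/3$, then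
$$|a_Q-a_{Q'}|\le C_0(E_Q+E_{Q'}).\tag{17}$$
Suppose, say, $a_{Q'}-C_0E_{Q'}>a_Q+C_0E_Q$. Then every point of $Q'$ lies in $\{u<a_{Q'}-C_0E_{Q'}\}\cap Q'$ or in $\{u>a_Q+C_0E_Q\}\cap Q'$. By Step 2 for $Q'$ and for $Q$, the components of these two sets have diameter $\le\max\{\ell'/10,\ell/10\}\le3\ell'/10$; a component of the second set is contained in a component of $\{u>a_Q+C_0E_Q\}\cap Q$. They are relatively open in $Q'$, and every point of $Q'$ lies in at most two of them, at most one for each set. None meets two opposite faces of $Q'$. A finite subcover contradicts Lebesgue's covering theorem, since $n+1\ge3$. The other case, $a_{Q'}+C_0E_{Q'}<a_Q-C_0E_Q$, is symmetric.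

**Step 4: smooth approximations with bounded energy.** Consider the grid of closed cubes of side $\ell=2^{-k}$. If $Q_1,Q_2$ are equal or adjacent grid cubes, both lie in the cube $3Q_1$ of side $3\ell$. Applying (17) to $Q_1\subset3Q_1$ and $Q_2\subset3Q_1$ gives
$$|a_{Q_1}-a_{Q_2}|\le4C_0\Big(\int_{B^*_{Q_1}}G^n\,dm\Big)^{1/n},\qquad B^*_{Q_1}=B(x_{Q_1},4\Lambda\ell),$$
because $B_{Q_1},B_{Q_2},B_{3Q_1}\subset B^*_{Q_1}$; for $B_{Q_2}$ note $|x_{Q_1}-x_{Q_2}|\le\sqrt n\,\ell\le\Lambda\ell$. Let $(\varphi_Q)$ be a smooth partition of unity indexed by the grid cubes with $\varphi_Q\ge0$, $\operatorname{supp}\varphi_Q\subset\frac32Q$ and $|\nabla\varphi_Q|\le C2^k$, and put $u_k=\sum_Qa_Q\varphi_Q$. On $Q_1$ only $Q_1$ and its neighbors contribute, at most $3^n$ cubes, and since $\sum_Q\nabla\varphi_Q=0$ we have $\nabla u_k=\sum_Q(a_Q-a_{Q_1})\nabla\varphi_Q$. Hence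
$$\int_{Q_1}|\nabla u_k|^n\,dm\le C\,2^{kn}\ell^n\int_{B^*_{Q_1}}G^n\,dm=C\int_{B^*_{Q_1}}G^n\,dm.$$
The balls $B^*_Q$ have overlap bounded in terms of $n$, so $\int_{\mathbb R^n}|\nabla u_k|^n\,dm\le C\int_{\mathbb R^n}G^n\,dm<\infty$, uniformly in $k$.

**Step 5: convergence.** Taking $F=Q$ in (16), $a_Q$ is within $C_0E_Q$ of a value of $u$ on $Q$. For $x\in Q_1$, $u_k(x)-u(x)$ is a convex combination of the numbers $a_Q-u(x)$ with $Q$ equal or adjacent to $Q_1$, and each of these satisfies $|a_Q-u(x)|\le\operatorname{osc}_{3Q_1}u+C_0E_Q$. By uniform continuity of $u$ on compact sets and absolute continuity of the integral, $u_k\to u$ locally uniformly. Since $\nabla u_k$ is bounded in $L^n$, a subsequence converges weakly in $L^n$ to some $V$, and for test functions $\psi$ and each coordinate $i$,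
$$\int u\,\partial_i\psi\,dm=\lim\int u_k\,\partial_i\psi\,dm=-\lim\int\partial_iu_k\,\psi\,dm=-\int V_i\psi\,dm.$$
So $V$ is the distributional gradient of $u$ on $\mathbb R^n$. Hence $\nabla u\in L^n(\mathbb R^n)$, and as $u$ is continuous, $u\in W^{1,n}_{loc}(\mathbb R^n)$. $\blacksquare$
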